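# The vertex index of a centered convex body in $\mathbb{R}^n$ is $o(n^2)$

## Convex bodies, Minkowski functionals, vertex index, outer volume ratio

Throughout, $|x|$ is the Euclidean norm of a vector, $|K|$ the volume of a set, $B$ the closed Euclidean unit ball, and $S^{n-1}$ its boundary.

**Definition 1 (convex body, centered, symmetric).** A convex body in $\mathbb{R}^n$ is a compact convex set with nonempty interior. It is centered if its center of mass is at the origin, and symmetric if $K=-K$.

For example, $[-1,2]\subset\mathbb{R}$ is a convex body with $0$ in its interior that is not centered, while $[-1,1]$ is centered. In $\mathbb{R}^n$, let $v_0,\dots,v_n$ be affinely independent with $\sum_i v_i=0$. The simplex $\Delta=\mathrm{conv}\{v_0,\dots,v_n\}$ is centered: its center of mass is fixed by every affine map permuting the vertices, so it is the mean of the vertices.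

A centered body always has $0$ in its interior. Otherwise there is $z\ne0$ with $\langle z,x\rangle\le0$ on $K$; since $\int_K\langle z,x\rangle\,dx=0$, the function $\langle z,x\rangle$ vanishes almost everywhere on $K$, which is impossible for a set with interior.

**Definition 2 (Minkowski functional).** For a convex body $K$ with $0$ in its interior, $p_K(x)=\inf\{t\ge0:\ x\in tK\}$.

This measures how far $K$ must be blown up to reach $x$. For $K=[-1,2]$ we have $p_K(x)=x/2$ for $x\ge0$ and $p_K(x)=|x|$ for $x<0$. For the simplex $\Delta$ above, $p_\Delta(v_i)=1$, but $p_\Delta(-v_0)=n$. Indeed $-v_0=v_1+\dots+v_n=n f$, where $f$ is the mean of $v_1,\dots,v_n$; this $f$ lies in the facet opposite $v_0$, so $p_\Delta(f)=1$. Going backwards from a vertex is expensive, and this will matter.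

**Definition 3 (vertex index).** For a convex body $K$ with $0$ in its interior,
$$\mathrm{vi}(K)=\inf\Big\{\sum_{j=1}^N p_K(y_j):\ N\in\mathbb{N},\ y_1,\dots,y_N\in\mathbb{R}^n,\ K\subseteq\mathrm{conv}\{y_1,\dots,y_N\}\Big\}.$$

So we enclose $K$ in a polytope and pay, for each listed point, its distance as measured by $K$. For $K=[-a,b]$ with $a,b>0$ we need a point $\le-a$ and a point $\ge b$; each costs at least $1$, and $\{-a,b\}$ costs $2$. Hence $\mathrm{vi}([-a,b])=2$. If $T$ is an invertible linear map, then $p_{TK}(Ty)=p_K(y)$, so $\mathrm{vi}(TK)=\mathrm{vi}(K)$.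

**Definition 4 (outer volume ratio).** $\mathrm{ovr}(K)=\inf\{(|\mathcal{E}|/|K|)^{1/n}:\ \mathcal{E}\text{ an ellipsoid},\ K\subseteq\mathcal{E}\}$.

For the ball, $\mathrm{ovr}(B)=1$. For the square $[-1,1]^2$, the ellipse of least area containing it is unique, hence invariant under rotation by $90^\circ$, hence a disc; its radius is $\sqrt2$, so $\mathrm{ovr}([-1,1]^2)=(2\pi/4)^{1/2}=\sqrt{\pi/2}$.

## Simplex, ball and cube by hand

First, always $\mathrm{vi}(K)\ge n+1$. Let $K\subseteq\mathrm{conv}\,P$ with $P$ finite. The polytope $\mathrm{conv}\,P$ has interior, so it has at least $n+1$ vertices, all in $P$. If $p_K(y)<1$, then $y\in tK$ for some $t<1$, so $y+(1-t)K\subseteq K$ and $y$ is interior to $K$; such a $y$ is not a vertex of $\mathrm{conv}\,P$. So each vertex costs at least $1$. The simplex attains this bound, $\mathrm{vi}(\Delta)=n+1$, although it is quite asymmetric.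

For the ball, $\sum_i|x_i|\le\sqrt n\,|x|$ gives $B\subseteq\mathrm{conv}\{\pm\sqrt n\,e_i\}$, so $\mathrm{vi}(B)\le2n\cdot\sqrt n=2n^{3/2}$. For the disc this is $4\sqrt2\approx5.66$. A regular $N$-gon circumscribed about the disc costs $N/\cos(\pi/N)$, which is $6$ for $N=3$, about $6.18$ for $N=5$, and more than $6$ for $N\ge6$, so among these the square is the cheapest.

For the cube $Q=[-1,1]^n$, the same axes give $Q\subseteq\mathrm{conv}\{\pm n e_i\}$ at cost $2n\cdot n=2n^2$. If $n$ is a power of $2$ we can do better: there is an orthogonal matrix with all entries $\pm1/\sqrt n$. Let $h_i$ be its rows. For $x\in Q$, $\sum_i|\langle x,h_i\rangle|\le\sqrt n\,|x|\le n$, so $Q\subseteq\mathrm{conv}\{\pm n h_i\}$, and $p_Q(nh_i)=\sqrt n$. The cost is now $2n^{3/2}$. The choice of the points matters by a power of $n$.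

## Is $n^2$ the right order?

Two known bounds frame the problem. They are given in the source of the problem, Silouanos Brazitikos, Giorgos Chasapis and Labrini Hioni, "Random approximation and the vertex index of convex bodies", arXiv:1512.02449 (2015), as posed here:

1. There is an absolute constant $C>0$ with $\mathrm{vi}(K)\le Cn^2$ for every $n$ and every centered convex body $K\subset\mathbb{R}^n$.
2. There is an absolute constant $c>0$ with $\mathrm{vi}(K)\ge cn^{3/2}/\mathrm{ovr}(\mathrm{conv}(K,-K))$ for every $n\ge2$ and every centered $K\subset\mathbb R^n$.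

The second bound applied to the ball gives $\mathrm{vi}(B)\ge cn^{3/2}$. The question is whether the first is sharp: are there centered bodies, for infinitely many $n$, with $\mathrm{vi}(K)\ge cn^2$, or is $\sup_K\mathrm{vi}(K)=o(n^2)$? The answer is the second alternative.

**Theorem 5.** There are absolute constants $n_0,C_0$ such that if $n\ge n_0$, $\rho\ge n$, and $K\subset\mathbb{R}^n$ is a convex body with $0\in\mathrm{int}\,K$ and $-K\subseteq\rho K$, then
$$\mathrm{vi}(K)\le C_0\,\frac{n\rho}{(\log\log n)^{1/6}}.$$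

**Corollary 6.** Every centered convex body $K\subset\mathbb{R}^n$, $n\ge n_0$, satisfies $\mathrm{vi}(K)\le C_0n^2/(\log\log n)^{1/6}$. Hence $\sup_K\mathrm{vi}(K)=o(n^2)$ over centered bodies, and the bound $Cn^2$ is not sharp.

The exact order of $\sup_K\mathrm{vi}(K)$ is not determined by this: it lies between $cn^{3/2}$ and the bound of Corollary 6. Neither of the two listed bounds is used in the proof.

## Support functions, hitting, and $-K\subseteq nK$

**Definition 7 (support function, hitting).** Let $h_K(z)=\max_{x\in K}\langle z,x\rangle$ and $\Omega=\{z:h_K(z)=1\}$. A point $y$ hits $z$ if $\langle z,y\rangle\ge1$.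

For $K=[-1,2]$, $\Omega=\{1/2,-1\}$; the point $2$ hits $1/2$ and the point $-1$ hits $-1$.

If a finite set $P$ hits every $z\in\Omega$, then
$$K\subseteq\mathrm{conv}\,P\quad\text{and}\quad\mathrm{vi}(K)\le\sum_{y\in P}p_K(y).\tag{1}$$
Indeed $h_K=1\le h_{\mathrm{conv}P}$ on $\Omega$. Since $0\in\mathrm{int}\,K$, $h_K(z)>0$ for $z\neq0$, so $z/h_K(z)\in\Omega$, and by homogeneity $h_K\le h_{\mathrm{conv}P}$ everywhere. From now on the task is to hit all functionals in $\Omega$ cheaply.

**Lemma 8.** If $K$ is centered, then $-K\subseteq nK$.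

*Proof.* Since $h_{-K}(z)=h_K(-z)$, we must show $h_K(-z)\le n\,h_K(z)$ for all $z$. Choose $x_0\in K$ with $\langle x_0,-z\rangle=h_K(-z)$ and describe $K$ in polar coordinates around $x_0$: $K=\{x_0+r\theta:\ \theta\in S^{n-1},\ 0\le r\le R(\theta)\}$, possible because $K$ is convex (many $R(\theta)$ may be $0$). As $x_0+R(\theta)\theta\in K$ and $\langle x_0,z\rangle=-h_K(-z)$,
$$R(\theta)\langle\theta,z\rangle\le h_K(z)+h_K(-z).$$
Therefore, writing $R=R(\theta)$,
$$\int_0^R\langle r\theta,z\rangle r^{n-1}\,dr=\frac{R^{n+1}}{n+1}\langle\theta,z\rangle=\frac n{n+1}\,R\langle\theta,z\rangle\int_0^Rr^{n-1}dr\le\frac n{n+1}\big(h_K(z)+h_K(-z)\big)\int_0^Rr^{n-1}dr.$$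
Integrate over $\theta$ and divide by $|K|$. The left side becomes the mean of $\langle x-x_0,z\rangle$ over $K$, which is $-\langle x_0,z\rangle=h_K(-z)$ because the center of mass is $0$. So $h_K(-z)\le\frac n{n+1}(h_K(z)+h_K(-z))$, that is, $h_K(-z)\le n\,h_K(z)$. $\square$

The simplex, with $p_\Delta(-v_0)=n$, shows that $n$ cannot be lowered. Lemma 8 with $\rho=n$ derives Corollary 6 from Theorem 5, so only Theorem 5 remains.

## A tight frame of $O(n)$ points of $K$

We want few points of $K$ that see all directions equally well. For symmetric matrices, $X\le Y$ means that $Y-X$ is positive semidefinite.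

**Definition 9 (tight frame).** Here a tight frame is a finite list $u_1,\dots,u_N\in\mathbb{R}^n$ with $\sum_ju_ju_j^T=I$.

For example, in $\mathbb{R}^2$ let $u_1,u_2,u_3$ have length $\sqrt{2/3}$ and make angles of $120^\circ$. The unit vectors $v_j$ in these directions satisfy $\sum_jv_jv_j^T=\frac32I$, so the $u_j$ form a tight frame. In general put $Uz=(\langle z,u_j\rangle)_{j\le N}$. Then $|Uz|^2=z^T\big(\sum_j u_ju_j^T\big)z=|z|^2$, so $U:\mathbb{R}^n\to\mathbb{R}^N$ is an isometry.

Two results are quoted. The first is John's theorem, in the following form: a convex body $L=-L$ has a unique ellipsoid of minimal volume containing it, and if this ellipsoid is $B$, there are finitely many $v_i\in L\cap S^{n-1}$ and $c_i>0$ with $\sum_ic_iv_iv_i^T=I$. For the square with vertices $(\pm1,\pm1)/\sqrt2$, the four vertices with all $c_i=\frac12$ work.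

The second is due to Marcus, Spielman and Srivastava (*Interlacing families II*, Ann. of Math. 182 (2015), Cor. 1.5); we call it MSS. If finitely many vectors satisfy $\sum_iw_iw_i^*=I$ and $|w_i|^2\le\vartheta$ for all $i$, then for each $r$ the index set splits into $S_1,\dots,S_r$ with $\|\sum_{i\in S_l}w_iw_i^*\|\le(1/\sqrt r+\sqrt\vartheta)^2$ for all $l$. We use $r=2$, where it says that a list of small vectors can be halved almost evenly in all directions at once. In dimension $1$ this is elementary: numbers $w_i^2\le\vartheta$ with sum $1$, always added to the smaller pile, end in two piles differing by at most $\vartheta$.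

John's theorem produces weights $c_i$ and no bound of order $n$ on the number of contact points. MSS repairs both defects: duplicate vectors until the weights are equal, then halve repeatedly.

**Lemma 10.** Let $A=2000$. After a linear change of variables (which preserves $\mathrm{vi}(K)$ and $-K\subseteq\rho K$) there are $u_1,\dots,u_N\in K$, repetitions allowed, with $N\le An$, $\sum_ju_ju_j^T=I$, and $|x|\le1$ for all $x\in K$.

*Proof.* **Step 1: contact points that lie in $K$.** Let $L=\mathrm{conv}(K\cup-K)$. Its minimal ellipsoid $\mathcal{E}$ is unique and $L=-L$, so $\mathcal{E}=-\mathcal{E}$ is centered at $0$; apply a linear map taking it to $B$. John's theorem gives $v_1,\dots,v_m\in L\cap S^{n-1}$ and $c_i>0$ with $\sum c_iv_iv_i^T=I$. Each $v_i$ is an extreme point of $B$, hence of $L\subseteq B$. Every point of $L$ has the form $\lambda x+(1-\lambda)(-y)$ with $x,y\in K$, $\lambda\in[0,1]$, so extremality forces $v_i\in K\cup-K$. Replacing $v_i$ by $-v_i$ does not change $v_iv_i^T$, so we may assume $v_i\in K$.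

**Step 2: equal weights.** Let $M\ge\max(m,200)$ be an integer, and list $w=M^{-1/2}v_i$ exactly $\lceil Mc_i\rceil$ times, for each $i$. Since $c_i\le\lceil Mc_i\rceil/M\le c_i+1/M$ and $v_iv_i^T\le I$,
$$I\le\sum ww^T\le\Big(1+\frac mM\Big)I\le2I,\qquad|w|^2=\frac1M.$$

**Step 3: one halving.** Put $\alpha_0=1$, $\beta_0=2$, and $\vartheta_t=1/(M\alpha_t)$, with $\alpha_t$ defined below; so $\vartheta_0\le1/200$. Suppose a sublist $S_t$ satisfies
$$\alpha_tI\le\mathcal{B}:=\sum_{w\in S_t}ww^T\le\beta_tI,\qquad\vartheta_t\le\frac1{200}.$$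
The vectors $\mathcal{B}^{-1/2}w$ form a tight frame with $|\mathcal{B}^{-1/2}w|^2=w^T\mathcal{B}^{-1}w\le|w|^2/\alpha_t=\vartheta_t$. By MSS with $r=2$ they split into two parts, each with norm at most
$$\Big(\frac1{\sqrt2}+\sqrt{\vartheta_t}\Big)^2=\frac12+\kappa_t,\qquad\kappa_t=\sqrt{2\vartheta_t}+\vartheta_t\le0.1+0.005=0.105.$$
The parts sum to $I$, so each is also $\ge(\frac12-\kappa_t)I$. Take either part, let $S_{t+1}$ be the corresponding sublist, and conjugate by $\mathcal{B}^{1/2}$: $(\frac12-\kappa_t)\mathcal{B}\le\sum_{S_{t+1}}ww^T\le(\frac12+\kappa_t)\mathcal{B}$. So $S_{t+1}$ satisfies the bounds with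
$$\alpha_{t+1}=\big(\tfrac12-\kappa_t\big)\alpha_t,\qquad\beta_{t+1}=\big(\tfrac12+\kappa_t\big)\beta_t,\qquad2\vartheta_t\le\vartheta_{t+1}\le\frac{\vartheta_t}{0.395}.$$

**Step 4: the accumulated distortion stays bounded.** Stop at the first $T$ with $\vartheta_T>1/200$. It exists because $\vartheta_t$ at least doubles, and $T\ge1$. Also $\vartheta_T\le\frac1{200\cdot0.395}=\frac1{79}$. For $t=T-1-i$ with $i\ge0$ the doubling gives $\vartheta_t\le2^{-i}/200$, hence
$$\kappa_t\le0.1\cdot2^{-i/2}+0.005\cdot2^{-i}\le0.105\cdot2^{-i/2}.$$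
For $0\le y\le0.21$,
$$\log\frac{1+y}{1-y}=2\sum_{l\ge0}\frac{y^{2l+1}}{2l+1}\le2y\Big(1+\frac{y^2}{3(1-y^2)}\Big)\le2.1\,y.$$
Use this with $y=2\kappa_t$, and $\sum_{i\ge0}2^{-i/2}=2+\sqrt2<3.4143$:
$$\frac{\beta_T}{\alpha_T}=2\prod_{t<T}\frac{1+2\kappa_t}{1-2\kappa_t}\le2\exp\Big(2.1\cdot0.21\sum_{i\ge0}2^{-i/2}\Big)\le2e^{1.51}\le10.$$

**Step 5: normalize.** Let $v_j$, $j\le N$, now denote the unit vectors, with multiplicity, corresponding to $S_T$, and $H=\sum_jv_jv_j^T=M\sum_{S_T}ww^T$. Since $M\alpha_T=1/\vartheta_T\in[79,200)$ and $\beta_T\le10\alpha_T$, we get $79I\le H\le2000I$. Apply the map $H^{-1/2}$ and set $u_j=H^{-1/2}v_j$. These are points of the new body $H^{-1/2}K$, and $\sum_ju_ju_j^T=I$. For $x\in K$, $|H^{-1/2}x|\le|x|\le1$ because $K\subseteq L\subseteq B$. Finally $N=\mathrm{tr}\,H\le2000n$. $\square$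

From now on $K$ is as in Lemma 10, with $-K\subseteq\rho K$ and $\rho\ge n$. We write $z_j=\langle z,u_j\rangle$, so $Uz=(z_j)_{j\le N}$, and $b=\frac1N\sum_ju_j\in K$.

## The frame alone gives $O(n\rho)$, and stops at scale $n$

A natural covering family is $\{\tau u_j\}_{j\le N}\cup\{-\tau b\}$ for some scale $\tau>0$. It costs at most $N\tau+\rho\tau$, since $p_K(u_j)\le1$ and $-b\in\rho K$. Suppose $z\in\Omega$ is not hit. Then $z_j<1/\tau$ for all $j$, and $\sum_jz_j=N\langle z,b\rangle>-N/\tau$. So $\sum z_j^+\le N/\tau$, $\sum z_j^-<2N/\tau$, and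
$$\|Uz\|_1<\frac{3N}\tau.$$
Choose $x\in K$ with $\langle z,x\rangle=1$. Then $1=\langle Uz,Ux\rangle\le|Uz||Ux|\le\|Uz\|_1<3N/\tau$. With $\tau=3N$ this is a contradiction, so everything is hit and $\mathrm{vi}(K)\le3N(N+\rho)\le3A(A+1)n\rho$. For $\rho=n$ this is of order $n^2$.

To gain a large factor we would like to use $\tau=n/C$ with $C$ large, at cost at most $(A+1)n\rho/C$. Then the argument yields only $\|Uz\|_1\le3AC$, which contradicts nothing. What do the survivors look like? Their positive coordinates are all below $C/n$, hence negligible in $\ell_2$. What matters is a bounded number of noticeably negative coordinates $z_j\le-s$, where $s$ is a constant depending on $C$. Such a $z$ is hit by $-u_j/s$. But a backward point may cost $\rho/s$, and putting in all $N$ of them costs up to $N\rho/s$, again of order $n\rho$ and worse than before.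

So we can afford backward points only for a small proportion of the indices $j$. On the other hand a point $x/\varepsilon$ with $x\in K$ costs only $1/\varepsilon$, a constant, so we can afford a constant times $n$ of those. The plan is to use such cheap points until some index $j$ has been used very often, to pay for $-u_j/s$ only then, and to prove that few indices are ever used that often.

## Survivors are sparse and nonpositive in frame coordinates

Fix an integer $C\ge1$ and put
$$G=3AC,\quad\xi=\frac1{200G^2},\quad\varepsilon=\xi,\quad s=\frac{\xi^2}G,\quad k=\frac Gs=\frac{G^2}{\xi^2}=40000\,G^6.$$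
Here $G$ bounds $\|Uz\|_1$, $\xi$ is the error we tolerate, $s$ is chosen so that truncating at $s$ costs at most $\xi$, and $k$ bounds the sparsity. Both $G$ and $k$ are integers. Assume $n>C/s$, and let
$$P_0=\big\{\tfrac nCu_j:\ j\le N\big\}\cup\big\{-\tfrac nCb\big\},\qquad\sum_{y\in P_0}p_K(y)\le\frac{Nn}C+\frac{\rho n}C.$$

For $z\in\Omega$ let $J(z)=\{j:z_j\le-s\}$, and let $a(z)\in\mathbb{R}^N_{\ge0}$ have entries $-z_j$ for $j\in J(z)$ and $0$ otherwise. For instance, if $Uz=(0,-0.5,0,-0.2)$ and $s=0.3$, then $J(z)=\{2\}$ and $a(z)=(0,0.5,0,0)$. (This only illustrates the notation; the actual $s$ is far smaller.)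

**Lemma 11.** If $z\in\Omega$ is hit by no point of $P_0$, then $1\le|J(z)|\le k$, $\|a(z)\|_1\le G$, and
$$|\langle z,x\rangle-\langle a(z),-Ux\rangle|\le\xi\quad\text{for all }x\in K.$$

*Proof.* By the computation of the previous section with $\tau=n/C$ and $N\le An$, we have $z_j<C/n$ for all $j$, $\sum z_j^+\le AC$, $\sum z_j^-\le2AC$, so $\|Uz\|_1\le G$. Hence $\|a(z)\|_1\le G$, and since each nonzero entry of $a(z)$ is at least $s$, $|J(z)|\le G/s=k$.

Let $e=Uz+a(z)$. It vanishes on $J(z)$, and off $J(z)$ it equals $z_j$, where $-s<z_j<C/n<s$. So $|e|^2\le s\|Uz\|_1\le sG=\xi^2$. For $x\in K$, $U$ being an isometry,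
$$\langle z,x\rangle=\langle Uz,Ux\rangle=\langle a(z),-Ux\rangle+\langle e,Ux\rangle,\qquad|\langle e,Ux\rangle|\le\xi|x|\le\xi.$$
If $a(z)$ were $0$, then taking $x$ with $\langle z,x\rangle=1$ would give $1\le\xi$, which is false. So $J(z)\ne\emptyset$. $\square$

## A greedy cover with a cap on degrees

Let $D\ge1$ be an integer, fixed later. Start with $F=\emptyset$, $\deg(j)=0$ for all $j\le N$, and $t=0$. While some $z\in\Omega$ is hit by no point of
$$P_0\ \cup\ \{x_1/\varepsilon,\dots,x_t/\varepsilon\}\ \cup\ \{-u_j/s:\ j\in F\},$$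
choose such a $z=:z_{t+1}$ and $x_{t+1}\in K$ with $\langle z_{t+1},x_{t+1}\rangle=1$. Increase $\deg(j)$ by one for each $j\in J_{t+1}:=J(z_{t+1})$, put into $F$ every $j$ whose degree has reached $D$, and increase $t$ by one.

If $j\in J(z)\cap F$, then $\langle z,-u_j/s\rangle=-z_j/s\ge1$, so $z$ is hit. Hence $J_{t+1}\cap F=\emptyset$ at the time of choice, and degrees never exceed $D$. By Lemma 11 every $J_t$ is nonempty, so the sum of degrees, which is at most $DN$, grows by at least one in each step. The procedure therefore stops after $L\le DN$ steps, and then every $z\in\Omega$ is hit. Counting degrees, $D|F|\le\sum_t|J_t|\le kL$. Since $p_K(x_t/\varepsilon)\le1/\varepsilon$ and $p_K(-u_j/s)\le\rho/s$, (1) gives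
$$\mathrm{vi}(K)\le\frac{Nn}C+\frac{\rho n}C+\frac L\varepsilon+|F|\frac\rho s\le\frac{An^2+\rho n}C+\frac{DAn}\varepsilon+\frac{kL}D\cdot\frac\rho s.\tag{2}$$

The middle term is linear in $n$ once $C$ and $D$ are fixed. In the last term, the trivial bound $L\le DN$ gives $kN\rho/s$, which is useless. Everything depends on showing $L\le\eta DN$ with a small $\eta$, for a suitable constant $D$.

What do we know about the steps? Write $a_t=a(z_t)$ and $y_t=-Ux_t$. Then $|y_t|=|x_t|\le1$, $a_t\ge0$ is supported on $J_t$, and $\|a_t\|_1\le G$. Lemma 11 with $\langle z_t,x_t\rangle=1$, and with $\langle z_t,x_r\rangle<\varepsilon=\xi$ for $r<t$ (because $x_r/\varepsilon$ did not hit $z_t$), yields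
$$\langle a_t,y_t\rangle\ge1-\xi,\qquad\langle a_t,y_r\rangle\le2\xi\quad(r<t).\tag{3}$$

## Two toy systems satisfying (3)

**Singletons.** Suppose every $J_t$ is a single index. If $r<t$ share the index $j$ and $a_t=\alpha e_j$, where $0<\alpha\le G$, then (3) says $\alpha y_t(j)\ge1-\xi$ and $\alpha y_r(j)\le2\xi$, so $y_t(j)-y_r(j)\ge(1-3\xi)/G>\xi/G$. The numbers $y_t(j)$ for this $j$ are thus $\xi/G$-separated in $[-1,1]$, so there are at most $2G/\xi+1$ of them. Hence $L\le(2G/\xi+1)N$, which is at most $\eta DN$ once $D\ge(2G/\xi+1)/\eta$.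

**Three indices with cancellation.** One might hope that in general each index has bounded degree. The relations (3) do not imply this. Let $N\ge D+2$ and, for $t=1,\dots,D$,
$$a_t=\sqrt3\,(e_1+e_2+e_{t+2}),\qquad y_t=\tfrac1{\sqrt3}(e_1-e_2+e_{t+2}).$$
Then $|y_t|=1$, $\|a_t\|_1=3\sqrt3\le G$, $\langle a_t,y_t\rangle=1-1+1=1$, and $\langle a_t,y_r\rangle=1-1=0$ for $r\ne t$. Indices $1$ and $2$ reach degree $D$, for every $D$. (This is a system of vectors; no claim is made that it comes from a convex body.) The cause is that $y_t$ has both signs, so that a large positive contribution of index $1$ is canceled by index $2$. But the price is visible: the two indices must recur together. And the number of steps is small: $D$ steps used $D+2$ indices, and disjoint copies of the block give $L\le N$.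

This suggests the proof. Suppose $L>\eta DN$. A position in $J_t$ that contributes noticeably to $\langle a_t,y_t\rangle$ and whose index recurs often must be tied to a second position, which recurs with it. Merge the two positions and repeat. Merging cannot go on until one block is left, because the total contribution of all positions is $\langle a_t,y_t\rangle\ge1-\xi$ and nothing remains to cancel it.

## Merging positions: $L\le\eta DN$ for large $D$

**Lemma 12.** Let $0<\eta\le1$, and put
$$\sigma_0=\eta\,\big[(2k)^{2k}\,k\,(2G/\xi+1)^k\big]^{-1},\qquad\sigma_{c+1}=\frac{\sigma_c^2}{4k^5}.$$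
If $D\ge4k/\sigma_k$, then $L\le\eta DN$.

*Proof.* Suppose $L>\eta DN$. Note that $\sigma_c\le1$ and that $\sigma_c$ decreases in $c$.

**Step 1: common names for the positions.** The purpose is to compare $J_r$ and $J_t$ position by position. Let $J_t'=\{j:|y_t(j)|>\xi/G\}$. Since $|y_t|\le1$, $|J_t'|\le G^2/\xi^2=k$. Put $S_t=J_t\cup J_t'$, so $|S_t|\le2k$, and enumerate $S_t=\{v_1^t,v_2^t,\dots\}$ without repetition, the elements of $J_t$ first. Color each index in $\{1,\dots,N\}$ independently and uniformly with one of the colors $1,\dots,2k$. For fixed $t$, with probability $(2k)^{-|S_t|}\ge(2k)^{-2k}$, every $v_i^t$ has color $i$; call $t$ good in this case. The expected number of good $t$ is at least $(2k)^{-2k}L$, so some coloring has at least that many good $t$. Fix it.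

Among good $t$, sort by the value of $|J_t|\in\{1,\dots,k\}$, and, having covered $[-1,1]$ by at most $2G/\xi+1$ intervals of length at most $\xi/G$, by the intervals that contain $y_t(v_i^t)$ for $i\le|J_t|$. There are at most $k(2G/\xi+1)^k$ types. By pigeonhole there is a set $\mathcal{T}$ of good indices such that

- $|J_t|=k'$ is constant on $\mathcal{T}$, with $1\le k'\le k$;
- for each $i\le k'$, the numbers $y_t(v_i^t)$, $t\in\mathcal{T}$, lie in one interval of length at most $\xi/G$;
- $|\mathcal{T}|\ge\sigma_0DN$.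

For $t\in\mathcal{T}$ and $I\subseteq[k']=\{1,\dots,k'\}$ define the contribution of the positions $I$,
$$\gamma_t(I)=\sum_{i\in I}a_t(v_i^t)\,y_t(v_i^t),\qquad\text{so}\qquad\gamma_t([k'])=\langle a_t,y_t\rangle\ge1-\xi.$$
For $r,t\in\mathcal{T}$ let $I(r,t)=\{i\le k':v_i^r=v_i^t\}$ be the set of positions where $r$ and $t$ agree. For example, if $k'=3$ and $(v_1,v_2,v_3)$ equals $(4,7,9)$ for $r$ and $(4,2,9)$ for $t$, then $I(r,t)=\{1,3\}$.

**Step 2 (Claim A): agreement forces cancellation.** If $r<t$ are in $\mathcal{T}$, then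
$$\gamma_t(I(r,t))\le4\xi.\tag{4}$$
By (3), $2\xi\ge\langle a_t,y_r\rangle=\sum_{j\in J_t}a_t(j)y_r(j)$. Consider $j\in J_t$. If $j\notin S_r$, then $j\notin J_r'$ and $|y_r(j)|\le\xi/G$; as $\|a_t\|_1\le G$, all such $j$ together contribute at least $-\xi$. If $j\in S_r$, write $j=v_i^t=v_{i'}^r$ with $i\le k'$. Since $t$ and $r$ are good, the color of $j$ is both $i$ and $i'$, so $i=i'$ and $i\in I(r,t)$. Conversely, each $i\in I(r,t)$ gives such a $j$, namely $v_i^t=v_i^r$. Hence
$$2\xi\ge\sum_{i\in I(r,t)}a_t(v_i^t)\,y_r(v_i^r)-\xi\ge\gamma_t(I(r,t))-2\xi,$$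
where the last inequality uses $|y_r(v_i^r)-y_t(v_i^t)|\le\xi/G$, $a_t\ge0$ and $\|a_t\|_1\le G$. This is (4).

**Step 3 (Claim B): some class always contributes.** For every partition of $[k']$ into classes and every $t\in\mathcal{T}$ there is a class $Q$ with
$$\gamma_t(Q)\ge\frac1{32G^2}>\frac1{50G^2}=4\xi.\tag{5}$$
Call $i$ significant if $|y_t(v_i^t)|>\frac1{4G}$. As $|y_t|\le1$, at most $16G^2$ positions are significant. The classes without significant elements contribute in total at most $\frac1{4G}\|a_t\|_1\le\frac14$ in absolute value. So the classes containing a significant element, at most $16G^2$ in number, have total contribution at least $1-\xi-\frac14\ge\frac12$. One of them contributes at least $\frac12\cdot\frac1{16G^2}=\frac1{32G^2}$.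

**Step 4: the invariant.** We maintain a set of indices, still denoted $\mathcal{T}$, which only shrinks, and a partition of $[k']$ into classes. After $c$ merges there are $k'-c$ classes, and
$$\text{for all }r,t\in\mathcal{T}\text{ the set }I(r,t)\text{ is a union of classes, and}\quad|\mathcal{T}|\ge\sigma_cDN.\tag{6}$$
Initially $c=0$ and the classes are singletons. Claims A and B hold on every subset of the original $\mathcal{T}$, hence at every stage.

For a class $Q$ write $v_Q^t=(v_i^t)_{i\in Q}$. By (6), if $v_i^r=v_i^t$ for one $i\in Q$, then $Q\subseteq I(r,t)$, that is, $v_Q^r=v_Q^t$. So $v_Q^t$ is determined by any single $v_i^t$, $i\in Q$, and $v_Q$ takes at most $N$ values. Each value is taken by at most $D$ indices $t$, because $v_i^t\in J_t$ and $\deg(v_i^t)\le D$. By a $v_Q$-fiber of a set of indices we mean the nonempty set of all its members $t$ with a given value $v_Q^t$.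

**Step 5: one merge, or a contradiction.** Let $c\le k'-1$ and let (6) hold.

*A contributing class.* By Claim B and pigeonhole over at most $k$ classes, there are a class $Q$ and $\mathcal{T}_1\subseteq\mathcal{T}$ with $|\mathcal{T}_1|\ge|\mathcal{T}|/k$ and $\gamma_t(Q)>4\xi$ for all $t\in\mathcal{T}_1$.

*Only large fibers.* Let $m=\sigma_cD/(2k)$. As $D\ge4k/\sigma_k$ and $\sigma_c\ge\sigma_k$, we have $m\ge2$. Delete from $\mathcal{T}_1$ all $v_Q$-fibers of size less than $m$. At most $Nm=\sigma_cDN/(2k)\le|\mathcal{T}|/(2k)\le|\mathcal{T}_1|/2$ indices are lost. What remains is a nonempty $\mathcal{T}_2$ with $|\mathcal{T}_2|\ge|\mathcal{T}|/(2k)$, all of whose $v_Q$-fibers have size at least $m\ge2$.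

*Each fiber has a partner class.* Let $W$ be a $v_Q$-fiber of $\mathcal{T}_2$ and $r_0=\min W$. For $t\in W$, $t>r_0$, we have $Q\subseteq I(r_0,t)$, while by (4)
$$\gamma_t(I(r_0,t))\le4\xi<\gamma_t(Q).$$
So $I(r_0,t)\ne Q$, and by (6) it contains a class other than $Q$. If $Q$ is the only class, this is a contradiction (there is such a $t$, since $|W|\ge2$). Otherwise $k\ge k'\ge2$, and there are at most $k-1$ other classes. By pigeonhole some class $Q'_W\ne Q$ satisfies $Q_W'\subseteq I(r_0,t)$ for at least $(|W|-1)/(k-1)$ of the $t\in W\setminus\{r_0\}$. Let $W'$ consist of these $t$ and $r_0$. Then $v_{Q'_W}$ is constant on $W'$, equal to its value at $r_0$, and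
$$|W'|\ge1+\frac{|W|-1}{k-1}\ge1+\frac{|W|-1}k\ge\frac{|W|}k.$$

*The same partner for all fibers.* The sets $W'$ have total size at least $|\mathcal{T}_2|/k$. By pigeonhole over the partner classes there is $Q'\neq Q$ such that the union $\mathcal{T}_3$ of those $W'$ with $Q'_W=Q'$ satisfies $|\mathcal{T}_3|\ge|\mathcal{T}_2|/k^2\ge|\mathcal{T}|/(2k^3)$. The $v_Q$-fibers of $\mathcal{T}_3$ are these sets $W'$. So on $\mathcal{T}_3$ the value $v_Q$ determines $v_{Q'}$, and each $v_Q$-fiber has size at least $m/k$.

*Make the dependence two-sided.* Each $v_{Q'}$-fiber of $\mathcal{T}_3$ has at most $D$ elements and is a union of $v_Q$-fibers, so it contains at most $Dk/m=2k^2/\sigma_c$ of them. Keep only the largest $v_Q$-fiber in each $v_{Q'}$-fiber. The resulting set $\mathcal{T}_4$ satisfies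
$$|\mathcal{T}_4|\ge\frac{\sigma_c}{2k^2}|\mathcal{T}_3|\ge\frac{\sigma_c}{4k^5}|\mathcal{T}|\ge\frac{\sigma_c^2}{4k^5}DN=\sigma_{c+1}DN.$$
On $\mathcal{T}_4$ the values $v_Q$ and $v_{Q'}$ determine each other. So for $r,t\in\mathcal{T}_4$ we have $Q\subseteq I(r,t)$ if and only if $Q'\subseteq I(r,t)$. Replace the classes $Q,Q'$ by $Q\cup Q'$ and $\mathcal{T}$ by $\mathcal{T}_4$. Each $I(r,t)$ is then a union of the new classes, and (6) holds with $c+1$.

**Step 6: the end.** After $k'-1\le k-1$ merges one class is left, and the next application of Step 5 is contradictory. Hence $L\le\eta DN$. $\square$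

In the three-index toy system, position $1$ contributes, recurs, and is tied to position $2$. After merging $\{1,2\}$ the class contributes $0$, so position $3$ must contribute; if its index recurred on a set satisfying (6), the agreement set would be $\{3\}$ or $\{1,2,3\}$, each with contribution $1$, against (4).

## Choosing $\eta$ and $D$: the bound $o(n^2)$

Apply Lemma 12 with
$$\eta=\frac s{kAC}\le1,\qquad D=\Big\lceil\frac{4k}{\sigma_k}\Big\rceil.$$
The last term of (2) is then at most
$$\frac{k\,\eta N\rho}s=\frac{N\rho}{AC}\le\frac{n\rho}C.$$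
Using $\rho\ge n$ in the first term of (2), we get
$$\mathrm{vi}(K)\le\frac{(A+2)\,n\rho}C+\frac{DA}\varepsilon\,n\qquad\text{whenever }n>\frac Cs.\tag{7}$$
The quantities $D,\varepsilon,s$ depend only on $C$. For centered $K$ take $\rho=n$ (Lemma 8) and divide by $n^2$. Letting $n\to\infty$ with $C$ fixed, $\limsup_n\sup_K\mathrm{vi}(K)/n^2\le(A+2)/C$. Since $C$ is an arbitrary positive integer, $\sup_K\mathrm{vi}(K)=o(n^2)$.

## How large $n$ must be: the factor $(\log\log n)^{1/6}$

We now bound $C/s$ and $DAC/\varepsilon$ in terms of $C$ and let $C$ grow with $n$.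

**Step 1: everything in terms of $k$.** Recall $k=40000\,G^6$, so $k$ is very large (at least $40000$). We have $G/\xi=\sqrt k$, $1/s=k/G$, $AC=G/3\le k$, and $1/\varepsilon=200G^2\le k$. Hence $C/s=Ck/G\le k$ and $1/\eta=kAC/s=k\cdot\frac G3\cdot\frac kG=k^2/3$. Since $2\sqrt k+1\le k$,
$$\frac1{\sigma_0}=\frac{k^2}3\,(2k)^{2k}\,k\,(2\sqrt k+1)^k\le(2k)^{3k+3}\le(2k)^{6k},$$
so $\log(1/\sigma_0)\le6k\log(2k)\le12k^2$.

**Step 2: the recursion doubles logarithms.** Put $\ell_c=\log(1/\sigma_c)$ and $\lambda=\log(4k^5)\le5\log(2k)\le10k\le10k^2$. Then $\ell_{c+1}=2\ell_c+\lambda$, that is, $\ell_{c+1}+\lambda=2(\ell_c+\lambda)$. Therefore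
$$\log\frac1{\sigma_k}\le2^k(\ell_0+\lambda)\le22k^2\,2^k\le e^{2k},$$
the last step because $22k^2\le k^3/6\le e^k\le(e^2/2)^k$.

**Step 3: the threshold for $n$.** Since $D\le4k/\sigma_k+1\le8k/\sigma_k$,
$$\frac{DAC}\varepsilon\le\frac{8k}{\sigma_k}\cdot k\cdot k\le8k^3\exp(e^{2k})\le\exp(2e^{2k})\le\exp(e^{3k}),$$
where we used $8k^3\le\frac{(2k)^4}{24}\le e^{2k}\le\exp(e^{2k})$. Also $C/s\le k\le\exp(e^{3k})$. Put $c_3=3\cdot40000\cdot(3A)^6$, an absolute constant; then $3k=c_3C^6$, and
$$\max\Big(\frac Cs,\ \frac{DAC}\varepsilon\Big)\le\exp\exp(c_3C^6).\tag{8}$$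

**Step 4: choose $C$ as a function of $n$.** If $n>\exp\exp(c_3C^6)$, then by (8) the bound (7) applies, and its last term is at most $n\cdot n/C\le n\rho/C$. So
$$\mathrm{vi}(K)\le\frac{(A+3)\,n\rho}C.$$
Let $n_0=\lceil\exp\exp(c_3)\rceil+1$. For $n\ge n_0$ let $C\ge1$ be the largest integer with $\exp\exp(c_3C^6)<n$; it exists because $C=1$ qualifies. By maximality $\exp\exp(c_3(C+1)^6)\ge n$, so
$$2C\ge C+1\ge\Big(\frac{\log\log n}{c_3}\Big)^{1/6}.$$
Therefore
$$\mathrm{vi}(K)\le2(A+3)\,c_3^{1/6}\,\frac{n\rho}{(\log\log n)^{1/6}},$$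
which is Theorem 5 with $C_0=2(A+3)c_3^{1/6}$. With Lemma 8 and $\rho=n$, Corollary 6 follows. $\blacksquare$
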